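\title{Graphs whose edge orders are all realizable on the line}

\begin{abstract}
Placing the vertices of a graph on the real line orders its edges by length. Let $\operatorname{ex}_{\mathbb R}(n)$ be the largest number of edges of an $n$-vertex graph for which every total order of the edges arises in this way. We prove that $\operatorname{ex}_{\mathbb R}(n)\ge n+\lfloor\sqrt n/10\rfloor-1$ for $n\ge100$ and that $\operatorname{ex}_{\mathbb R}(n)\le n+90\sqrt n\,(\ln n)^{3/2}$ for all large $n$, so that $\operatorname{ex}_{\mathbb R}(n)=n+n^{1/2+o(1)}$. The lower bound rests on a balancing lemma for signed sums of distinct integers. The upper bound rests on explicit orders that cannot be realized on $7\ell\ln\ell$ edge-disjoint cycles of length at most $\ell$.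
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $G=(V,E)$ be a finite simple graph and let $p\colon V\to\mathbb R^d$ be an injection such that the Euclidean lengths $\|p(u)-p(v)\|$ of the edges $uv\in E$ are pairwise distinct. Then $p$ induces a total order on $E$:
\[
uv\prec xy\iff \|p(u)-p(v)\|<\|p(x)-p(y)\|.
\]
A total order on $E$ is \emph{realizable in $\mathbb R^d$} if some such $p$ induces it. Let $\operatorname{ex}_{\mathbb R^d}(n)$ be the largest number of edges of an $n$-vertex graph all of whose total edge orders are realizable in $\mathbb R^d$. This number measures how many distances among $n$ points can be ranked at will. We study the line, write $\operatorname{ex}_{\mathbb R}(n)=\operatorname{ex}_{\mathbb R^1}(n)$, and call a graph \emph{universal} if all total orders of its edges are realizable in $\mathbb R$.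

Forests are universal: one places the vertices one at a time, and the length of each new edge can be chosen freely (Lemma~\ref{lem:basic}(d)). A cycle is universal too. Remove the edge $r$ that is to be longest, give the other edges positive lengths in the prescribed order, and lay the remaining path out from left to right; the length of $r$ is then the sum of the other lengths, which exceeds each of them. Hence $\operatorname{ex}_{\mathbb R}(n)\ge n$ for $n\ge3$, and the quantity of interest is the excess $\operatorname{ex}_{\mathbb R}(n)-n$.

A second cycle can already destroy universality.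

\begin{example}\label{ex:triangles}
Let $a_1,a_2,a_3$ and $b_1,b_2,b_3$ be the edges of two edge-disjoint triangles, and consider the order $a_1\prec a_2\prec b_1\prec b_2\prec b_3\prec a_3$. Among three points on a line the largest distance is the sum of the other two. Writing $\lambda$ for length, a realization would satisfy $\lambda(a_3)=\lambda(a_1)+\lambda(a_2)<\lambda(b_1)+\lambda(b_2)=\lambda(b_3)$, contrary to $b_3\prec a_3$.
\end{example}

Every edge beyond a spanning forest closes a cycle, and every cycle imposes a linear relation on the lengths. In view of Example~\ref{ex:triangles} one may guess that a few such relations always come into conflict, so that the excess grows very slowly. On the other hand, the relation imposed by a cycle depends on the directions in which its edges are traversed, and a long cycle offers exponentially many choices of directions. The known bounds do not decide between these two pictures. They are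
\[
\operatorname{ex}_{\mathbb R}(n)\ge n+\frac{\ln n}{\ln 3}-O(\ln\ln n)
\]
and, for every $d\ge1$,
\[
dn-\binom{d+1}{2}\le \operatorname{ex}_{\mathbb R^d}(n)\le dn+(2+2\ln 2)\frac{dn}{\ln(dn)}+O\!\left(\frac{dn}{(\ln(dn))^2}\right)
\]
with an absolute implied constant; in particular $\operatorname{ex}_{\mathbb R}(n)\le n+O(n/\ln n)$. The problem, which comes from Maldonado, Mart\'inez-Sandoval, Raggi and Rold\'an-Pensado~\cite{MMRR}, is to determine the order of growth of $\operatorname{ex}_{\mathbb R}(n)-n$: is it bounded by a power of $\ln n$, or does it grow polynomially in $n$? We show that it grows polynomially, with exponent exactly $1/2$.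

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(a)] For every $n\ge100$, $\ \operatorname{ex}_{\mathbb R}(n)\ge n+\lfloor\sqrt n/10\rfloor-1$.
\item[(b)] For all sufficiently large $n$, $\ \operatorname{ex}_{\mathbb R}(n)\le n+90\,\sqrt n\,(\ln n)^{3/2}$.
\end{enumerate}
\end{theorem}

Thus $\tfrac1{10}\sqrt n-2\le\operatorname{ex}_{\mathbb R}(n)-n\le90\sqrt n\,(\ln n)^{3/2}$ for large $n$, that is, $\operatorname{ex}_{\mathbb R}(n)=n+n^{1/2+o(1)}$. We do not determine the remaining factor, which lies between $1$ and $(\ln n)^{3/2}$ up to constants. The proof does not use the bounds quoted above.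

Both halves of Theorem~\ref{thm:main} follow from structural statements. Let $F$ be a finite multigraph, with loops and parallel edges allowed. A \emph{subdivision} of $F$ is obtained by replacing each edge $f$ by a path with the same ends (a cycle through its vertex, if $f$ is a loop), all interior vertices being new and distinct.

\begin{theorem}\label{thm:subdivision}
Let $G$ be a subdivision of a multigraph $F$ in which each edge $f$ of $F$ becomes a path (a cycle, if $f$ is a loop) with $\ell_f$ edges. If $\ell_f^2\ge100\,|E(G)|$ for all $f$, then $G$ is universal.
\end{theorem}

The hypothesis gives $\ell_f^2\ge100\,\ell_f$, so $\ell_f\ge100$ for all $f$ and $G$ is a simple graph.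

\begin{theorem}\label{thm:cycles}
Let $G$ be universal and let $\ell\ge3$ be an integer. Then every family of edge-disjoint cycles of length at most $\ell$ in $G$ has fewer than $7\ell\ln\ell$ members.
\end{theorem}

\begin{corollary}\label{cor:kappa}
For $\ell\ge3$ let $\kappa(\ell)$ be the largest number of vertex-disjoint cycles of length $\ell$ whose union is universal. Then $\lfloor\ell/100\rfloor\le\kappa(\ell)<7\ell\ln\ell$.
\end{corollary}

For instance, $\kappa(3)=1$ by Example~\ref{ex:triangles}. The corollary explains the exponent $1/2$. Up to logarithms, a universal graph tolerates about $\ell$ cycles of length $\ell$ and no more. A graph with $n$ vertices and $n+k$ edges, where $k\le n$, contains about $k$ edge-disjoint cycles of length about $n/k$, again up to logarithms (Section~\ref{sec:upper}). Universality therefore requires roughly $k\le n/k$. Conversely, $k$ cycles of length about $n/k$ through a common vertex form a universal graph once $100k\le n/k$.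

Section~\ref{sec:lower} reduces Theorem~\ref{thm:subdivision} and the lower bounds to a lemma on signed sums, which is proved in Section~\ref{sec:balancing}. Section~\ref{sec:obstruction} proves Theorem~\ref{thm:cycles}, and Section~\ref{sec:upper} deduces the upper bound. The only outside result that we use is the Moore bound of Alon, Hoory and Linial~\cite{AHL}.

\section{Placements on the line}\label{sec:basic}

For a map $p\colon V\to\mathbb R$ and an edge $e=uv$ we write $\lambda(e)=|p(u)-p(v)|$. We identify a cycle with its set of edges. \emph{Signs} are numbers in $\{+1,-1\}$.

\begin{lemma}\label{lem:basic}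
\begin{enumerate}
\item[(a)] Every subgraph of a universal graph is universal.
\item[(b)] If $C$ is a cycle of $G$ and $p\colon V\to\mathbb R$ is any map, then there are signs $\varepsilon_e$ with $\sum_{e\in C}\varepsilon_e\lambda(e)=0$. In particular, for every $r\in C$,
\[
\lambda(r)=\Bigl|\sum_{e\in C\setminus r}\varepsilon_e\lambda(e)\Bigr|\le\sum_{e\in C\setminus r}\lambda(e).
\]
\item[(c)] Let $e_1\prec\dots\prec e_M$ be an order of $E$. If some map $p\colon V\to\mathbb R$, injective or not, satisfies $\lambda(e_1)<\dots<\lambda(e_M)$, then the order is realizable.
\item[(d)] If $G$ is universal and $G'$ is obtained from $G$ by adding a new vertex $v$ and one edge $uv$ with $u\in V$, then $G'$ is universal.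
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Extend the given order to $E(G)$ arbitrarily, realize it, and restrict the placement to the subgraph.

(b) Walk once around $C$. The displacement along $e$ is $\pm\lambda(e)$, and the displacements add up to $0$.

(c) The maps $p\in\mathbb R^V$ satisfying the $M-1$ strict inequalities form an open set. The noninjective maps lie in the finitely many hyperplanes $p(u)=p(v)$, which cannot cover a nonempty open set.

(d) Realize the restriction of the order to $E(G)$. The position of $uv$ in the order prescribes a nonempty open interval of positive reals for its length: between two consecutive existing lengths, below all of them, or above all of them. Put $p(v)=p(u)+\lambda$ with $\lambda$ in this interval, avoiding the finitely many values for which $p(v)$ is an occupied point.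
\end{proof}

\section{Long subdivisions and the lower bound}\label{sec:lower}

Given an order $e_1\prec\dots\prec e_M$, call $t$ the \emph{rank} of $e_t$. The simplest attempt at a realization gives the edge of rank $t$ the length $t$. A cycle whose edges have rank set $A$ then closes up if and only if some signed sum $\sum_{t\in A}\varepsilon_tt$ vanishes. This can fail, for instance when $\sum_{t\in A}t$ is odd. But there is slack: the order of the lengths survives if each of them moves by at most $1/4$. A signed sum $Q$ with $|Q|\le|A|/4$ can therefore be absorbed by spreading it evenly over the edges of the cycle.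

\begin{example}\label{ex:pentagons}
Take two disjoint $5$-cycles and an order in which their rank sets are $\{1,4,5,7,9\}$ and $\{2,3,6,8,10\}$. The first cycle closes with lengths equal to ranks, since $4+9=1+5+7$. The ranks of the second have the odd sum $29$, and the best one can do is $2+3+10-6-8=1$. Shorten the three edges with sign $+$ by $1/5$ and lengthen the two with sign $-$ by $1/5$. Then $1.8+2.8+9.8=6.2+8.2$, and the ten lengths $1,\ 1.8,\ 2.8,\ 4,\ 5,\ 6.2,\ 7,\ 8.2,\ 9,\ 9.8$ are still in the order of their ranks.
\end{example}

What is needed in general is the following statement.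

\begin{lemma}[Balancing lemma]\label{lem:balance}
Let $A\subseteq\{1,\dots,M\}$ have $\ell$ elements, where $\ell^2\ge100M$. Then there are signs $\varepsilon_a$ with $\bigl|\sum_{a\in A}\varepsilon_aa\bigr|\le\ell/4$.
\end{lemma}

The hypothesis is sharp up to the constant. For $A=\{1,\dots,\ell-1\}\cup\{M\}$ every signed sum has absolute value at least $M-\ell(\ell-1)/2$, which exceeds $\ell/2$ when $M>\ell^2/2$. We postpone the proof of the lemma to Section~\ref{sec:balancing}.

In a subdivision of $F$ the cycles overlap, so the relations of Lemma~\ref{lem:basic}(b) interact. We decouple them by placing all vertices of $F$ at one point, which Lemma~\ref{lem:basic}(c) permits. Then each path has to close up by itself, and the paths are edge-disjoint.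

\begin{proof}[Proof of Theorem~\ref{thm:subdivision}]
Let $M=|E(G)|$ and fix an order of $E(G)$. For an edge $f$ of $F$ let $A_f\subseteq\{1,\dots,M\}$ be the set of ranks of the edges on its path. The sets $A_f$ partition $\{1,\dots,M\}$, and $|A_f|=\ell_f$. Since $\ell_f^2\ge100M$, Lemma~\ref{lem:balance} gives signs $\varepsilon_t$, $t\in A_f$, such that $Q_f=\sum_{t\in A_f}\varepsilon_tt$ satisfies $|Q_f|\le\ell_f/4$. Define
\[
\lambda_t=t-\varepsilon_t\,Q_f/\ell_f\qquad(t\in A_f).
\]
Then $|\lambda_t-t|\le\frac14$, so $0<\lambda_1<\dots<\lambda_M$. Moreover $\sum_{t\in A_f}\varepsilon_t\lambda_t=Q_f-\ell_f\cdot Q_f/\ell_f=0$.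

Place all vertices of $F$ at $0$. Traverse the path of $f$ from one end to the other, and place its interior vertices so that the displacement along the edge of rank $t$ is $\varepsilon_t\lambda_t$. The total displacement is $0$, which agrees with the position of the other end. Different paths have no interior vertices in common, so this defines a map $V(G)\to\mathbb R$ in which the edge of rank $t$ has length $\lambda_t$. By Lemma~\ref{lem:basic}(c) the order is realizable.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Let $K=\lfloor\sqrt n/10\rfloor\ge1$ and $\ell=100K$. Let $G_0$ consist of $K$ cycles of length $\ell$ that share one vertex and are otherwise disjoint; it is a subdivision of a vertex with $K$ loops. It has $K\ell$ edges and $\ell^2=100K\ell$, so $G_0$ is universal by Theorem~\ref{thm:subdivision}. It has $K(\ell-1)+1\le100K^2\le n$ vertices, and the number of edges exceeds the number of vertices by $K-1$. Attach pendant vertices until there are $n$ vertices. This preserves the difference $K-1$, and it preserves universality by Lemma~\ref{lem:basic}(d).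
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:kappa}]
The upper bound is a case of Theorem~\ref{thm:cycles}. For the lower bound let $K=\lfloor\ell/100\rfloor$, and assume $K\ge1$. The union of $K$ disjoint $\ell$-cycles is a subdivision of $K$ vertices carrying one loop each, and $\ell^2\ge100K\ell$. Apply Theorem~\ref{thm:subdivision}.
\end{proof}

\section{Proof of the balancing lemma}\label{sec:balancing}

The natural first try is greedy: go through $A$ in decreasing order and always choose the sign opposite to the current total. This fails when the elements of $A$ are large and close together. For $A=\{11,12,\dots,19\}$ the absolute values of the successive totals are $19,1,16,0,15,1,12,0,11$. The small numbers available in such a set are not its elements but their differences. If $a<a'$ receive opposite signs, they contribute $\pm(a'-a)$, and either sign can be chosen. In the example, set $11$ aside and form the pairs $\{12,19\}$, $\{13,16\}$, $\{14,15\}$, $\{17,18\}$ with differences $7,3,1,1$. Starting from $11$, the greedy rule applied to the differences gives $11,4,1,0,1$, and $1$ is optimal because the sum of $A$ is odd. The method works because differences of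 all sizes are present: whenever a difference overshoots, the smaller ones add up to enough to repair the damage.

In general we cannot prescribe the sizes of the differences in $A$. We can ask that they be at most half of the current error bound $\Delta$ and that they add up to at least $\Delta$. We then sort them into dyadic classes and use the classes for as long as the finer ones can repair an overshoot. If this stops at class $\beta$, the error bound drops by the factor $2^\beta$ at a cost of $O(2^\beta)$ elements of $A$, and we start again. For a pair $P=\{a,a'\}$ with $a<a'$ put $d_P=a'-a$.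

\begin{lemma}[One round]\label{lem:round}
Let $A,M,\ell$ be as in Lemma~\ref{lem:balance}. Let $\ell/4<\Delta\le M$ and let $A'\subseteq A$ have at least $\ell/2$ elements. Then there are an integer $\beta\ge1$ and a family $\mathcal P$ of fewer than $3\cdot2^\beta$ disjoint pairs from $A'$ with the following property: for every real $Q$ with $|Q|\le\Delta$ there are signs $\eta_P$ such that $\bigl|Q+\sum_{P\in\mathcal P}\eta_Pd_P\bigr|\le2^{-\beta}\Delta$.
\end{lemma}

\begin{proof}
\emph{Step 1: a supply of pairs.} We find disjoint pairs with differences less than $\Delta/2$ and with total difference at least $\Delta$. Split $(0,M]$ into $\nu=\lceil2M/\Delta\rceil$ half-open intervals of equal length, which is at most $\Delta/2$. Since $\Delta\le M$ we have $\nu\le3M/\Delta$, and since $\Delta>\ell/4$ and $M\le\ell^2/100$ we have $\nu<12M/\ell\le0.12\,\ell$.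

Suppose that the interval $I$ contains the elements $a_1<\dots<a_{L}$ of $A'$, and put $h_I=\lfloor L/2\rfloor$. Pair $a_j$ with $a_{j+h_I}$ for $1\le j\le h_I$. These $h_I$ pairs are disjoint. Their differences are less than $\Delta/2$, and they are at least $h_I$ because the $a_j$ are distinct integers. Since $\lfloor L/2\rfloor\ge(L-1)/2$, we have $\sum_Ih_I\ge(|A'|-\nu)/2\ge(0.5-0.12)\ell/2=0.19\,\ell$. By the Cauchy--Schwarz inequality, the sum of all differences is at least
\[
\sum_Ih_I^2\ \ge\ \frac{(0.19\,\ell)^2}{\nu}\ \ge\ \frac{0.0361\,\ell^2\Delta}{3M}\ \ge\ \frac{3.61}{3}\,\Delta\ \ge\ \Delta .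
\]
This is the main use of the hypothesis $\ell^2\ge100M$.

\emph{Step 2: the choice of $\beta$ and $\mathcal P$.} Let $\mathcal D$ be an inclusion-minimal subfamily of these pairs whose differences add up to at least $\Delta$. Removing one pair brings the sum below $\Delta$, so the sum over $\mathcal D$ is less than $\frac32\Delta$. For $b\ge1$ let \emph{class $b$} consist of the pairs $P\in\mathcal D$ with $2^{-b-1}\Delta<d_P\le2^{-b}\Delta$. As $0<d_P<\Delta/2$, every pair of $\mathcal D$ lies in exactly one class. For $b\ge0$ let $T_b$ be the sum of the differences over all classes $b'>b$. Then $T_0\ge\Delta$, and $T_b=0$ for large $b$. Let $\beta$ be the least integer with $T_\beta<2^{-\beta}\Delta$; then $\beta\ge1$. For $0\le b<\beta$ we have $T_b\ge2^{-b}\Delta$, and hence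
\begin{equation}\label{eq:tail}
\text{(sum of the differences in classes $b+1,\dots,\beta$)}=T_b-T_\beta\ \ge\ 2^{-b}\Delta-2^{-\beta}\Delta .
\end{equation}
Let $\mathcal P$ be the union of the classes $1,\dots,\beta$. Each difference in $\mathcal P$ exceeds $2^{-\beta-1}\Delta$ and their sum is less than $\frac32\Delta$, so $|\mathcal P|<3\cdot2^\beta$. The minimality of $\mathcal D$ serves only to obtain this bound.

\emph{Step 3: the signs.} Let $d_1\ge\dots\ge d_t$ be the differences of the pairs in $\mathcal P$. Starting from $Q$, add them in this order, each with the sign opposite to that of the current total (any sign if the total is $0$). The absolute values of the totals satisfy $q_0=|Q|$ and $q_i=|q_{i-1}-d_i|$, and we must show $q_t\le2^{-\beta}\Delta$.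

If $q_{i-1}\ge d_i$ for all $i$, then \eqref{eq:tail} with $b=0$ gives $q_t=|Q|-\sum_id_i\le\Delta-(\Delta-2^{-\beta}\Delta)=2^{-\beta}\Delta$.

Otherwise let $i$ be the last index with $q_{i-1}<d_i$. Then $q_i=d_i-q_{i-1}\le d_i$, and $q_j=q_{j-1}-d_j$ for $j>i$, so $q_t\le d_i-\sum_{j>i}d_j$. Let $b$ be the class of the $i$th pair, so that $d_i\le2^{-b}\Delta$. If $b=\beta$, then $q_t\le d_i\le2^{-\beta}\Delta$. If $b<\beta$, then all pairs of classes $b+1,\dots,\beta$ come after the $i$th, and \eqref{eq:tail} gives $q_t\le2^{-b}\Delta-(2^{-b}\Delta-2^{-\beta}\Delta)=2^{-\beta}\Delta$.
\end{proof}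

The family $\mathcal P$ does not depend on $Q$. This matters: we shall first choose the pairs for all rounds, then sign the elements that are left over, and only then sign the pairs.

\begin{proof}[Proof of Lemma~\ref{lem:balance}]
Put $\Delta_1=M$ and $A_1=A$. As long as $\Delta_s>\ell/4$, apply Lemma~\ref{lem:round} to $\Delta_s$ and $A_s$ to obtain $\beta_s$ and $\mathcal P_s$, put $\Delta_{s+1}=2^{-\beta_s}\Delta_s$, and obtain $A_{s+1}$ from $A_s$ by removing the elements of the pairs in $\mathcal P_s$.

We must check that $|A_s|\ge\ell/2$ whenever $\Delta_s>\ell/4$. This holds for $s=1$. For $s\ge2$ we have $\prod_{i<s}2^{\beta_i}=M/\Delta_s<4M/\ell$. A sum of numbers that are at least $2$ is at most their product, by induction from the inequality $(x-1)(y-1)\ge1$, that is, $x+y\le xy$, for $x,y\ge2$. So the number of elements removed before round $s$ is at most $6\sum_{i<s}2^{\beta_i}<24M/\ell\le0.24\,\ell$, and $|A_s|\ge\ell/2$.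

Since $\Delta_{s+1}\le\Delta_s/2$, the procedure stops after some round $S$, with $\Delta_{S+1}\le\ell/4$. Give the elements of $A_{S+1}$ alternating signs in decreasing order, starting with $+$. Their signed sum lies in $[0,M]$, so its absolute value is at most $\Delta_1$. Now sign the pairs of $\mathcal P_1,\dots,\mathcal P_S$ in turn by Lemma~\ref{lem:round}, taking for $Q$ the current total. After the pairs of $\mathcal P_s$ are signed, the total has absolute value at most $\Delta_{s+1}$. The final total is a signed sum of all elements of $A$ and has absolute value at most $\ell/4$.
\end{proof}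

\section{Orders that short cycles cannot realize}\label{sec:obstruction}

Throughout this section $\ell\ge3$ is an integer, and all cycles are pairwise edge-disjoint and have length at most $\ell$. By Lemma~\ref{lem:basic}(a) it suffices to exhibit an order of the edges of some of the cycles that is not realizable. We describe orders by listing sets of edges from shortest to longest, with an arbitrary order inside each set; edge-disjointness guarantees that the sets in each list are disjoint. From $1-1/\ell\le e^{-1/\ell}$ we have
\begin{equation}\label{eq:exp}
\frac{\ell}{\ell-1}\ge e^{1/\ell}.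
\end{equation}

The source of all obstructions is parity: an odd number of nearly equal lengths cannot cancel.

\begin{lemma}\label{lem:odd}
Let $B$ be a set of an odd number of edges, with shortest length $\alpha$ and longest length $\omega$. Let $\varepsilon_e$ be signs, and let $J=|\sum_{e\in B}\varepsilon_e|$. Then $J$ is odd and
\[
\Bigl|\,\Bigl|\sum_{e\in B}\varepsilon_e\lambda(e)\Bigr|-J\alpha\,\Bigr|\le(|B|-1)(\omega-\alpha).
\]
In particular $|\sum_{e\in B}\varepsilon_e\lambda(e)|\ge\alpha-(|B|-1)(\omega-\alpha)$.
\end{lemma}

\begin{proof}
Write $\sum\varepsilon_e\lambda(e)=\alpha\sum\varepsilon_e+\sum\varepsilon_e(\lambda(e)-\alpha)$. In the last sum the term of the shortest edge vanishes, and every other term is at most $\omega-\alpha$ in absolute value.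
\end{proof}

\subsection*{Odd cycles}

Example~\ref{ex:triangles} squeezes one triangle between the longest edge of another triangle and its other edges. For longer cycles we squeeze many odd cycles, one after the other. Each of them forces the lengths to grow by the factor $\ell/(\ell-1)$, while the enclosing cycle allows a total growth by a factor less than $\ell$.

\begin{proposition}\label{prop:odd}
A universal graph contains fewer than $\ell\ln\ell+1$ edge-disjoint odd cycles of length at most $\ell$.
\end{proposition}

\begin{proof}
Let $C_0,C_1,\dots,C_N$ be such cycles with $N\ge\ell\ln\ell$. Pick $r\in C_0$ and suppose that the order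
\[
C_0\setminus r,\quad C_1,\quad C_2,\quad\dots,\quad C_N,\quad r
\]
is realized. Let $\alpha_i$ and $\omega_i$ be the shortest and the longest length in $C_i$, for $1\le i\le N$. Lemma~\ref{lem:odd}, applied to $B=C_i$ with the signs of Lemma~\ref{lem:basic}(b), gives $0\ge\alpha_i-(\ell-1)(\omega_i-\alpha_i)$, that is, $\omega_i\ge\frac{\ell}{\ell-1}\alpha_i\ge e^{1/\ell}\alpha_i$ by \eqref{eq:exp}. Since $\alpha_{i+1}>\omega_i$, it follows that $\lambda(r)>\omega_N\ge e^{N/\ell}\alpha_1\ge\ell\alpha_1$. But the edges of $C_0\setminus r$ are shorter than $\alpha_1$, so Lemma~\ref{lem:basic}(b) gives $\lambda(r)<(\ell-1)\alpha_1$. This is a contradiction. Hence a family of $N+1$ such cycles has $N<\ell\ln\ell$.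
\end{proof}

\subsection*{Even cycles}

The same order is harmless for even cycles, which can close up with nearly equal lengths. For vertex-disjoint $4$-cycles give $C_0\setminus r$ the lengths $L-2,L-1,L$, give $C_i$ the lengths $L+4i-3,\dots,L+4i$ with signs $+,-,-,+$, and give $r$ the length $3L-3$; for $L>2N+2$ this realizes the order.

To restore parity, remove one edge from each even cycle and put it low in the order. The case of a $4$-cycle with lengths $\lambda_1<\lambda_2<\lambda_3<\lambda_4$ shows the effect. The relation of Lemma~\ref{lem:basic}(b) sets one length against three or two against two, so it reads $\lambda_4=\lambda_1+\lambda_2+\lambda_3$ or $\lambda_1+\lambda_4=\lambda_2+\lambda_3$. In both cases $\lambda_4-\lambda_3\ge\lambda_2-\lambda_1$: the gap between the removed edge and the other three reappears as spread among the three. So what grows geometrically is no longer the length, but the \emph{excess} $u$ of the length over the level $m$ of the removed edges.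

An enclosing cycle, the \emph{cap}, bounds the excess from above by $(\ell-1)m$. This alone gives no contradiction, since the initial excess may be tiny compared with $m$. We therefore use one more cycle, the \emph{probe}. All its edges but one have lengths very close to $m$, so the remaining edge has length close to an odd multiple $Jm$. We place that edge in the middle of the growing sequence. There it is too long for $J=1$, and $J\ge3$ shows that the excess is already comparable to $m$ up to a factor $\ell$, after which further growth breaks the cap.

\begin{proposition}\label{prop:even}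
A universal graph contains fewer than $3\ell\ln\ell+6$ edge-disjoint even cycles of length at most $\ell$.
\end{proposition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=0.95]
\draw[->] (0,0)--(12.3,0);
\draw[line width=3pt] (0.4,0)--(2,0) (2.3,0)--(2.8,0) (3.2,0)--(3.6,0) (4.9,0)--(5.7,0) (6.9,0)--(8,0) (9.4,0)--(10.9,0);
\fill (6.3,0) circle (2.5pt) (11.6,0) circle (2.5pt);
\node[above] at (1.2,0.1) {$D$}; \node[above] at (2.55,0.1) {$B_{\mathrm p}$};
\node[above] at (3.4,0.1) {$B_1$}; \node[above] at (4.25,0.1) {$\cdots$};
\node[above] at (5.3,0.1) {$B_{N_1}$}; \node[above] at (6.3,0.1) {$r_{\mathrm p}$};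
\node[above] at (7.45,0.1) {$B_{N_1+1}$}; \node[above] at (8.7,0.1) {$\cdots$};
\node[above] at (10.15,0.1) {$B_N$}; \node[above] at (11.6,0.1) {$r_{\mathrm c}$};
\draw[dashed] (2,0)--(2,-1.3) node[below] {$m$};
\draw[<->] (2,-0.45)--(3.2,-0.45) node[right] {$u_1$};
\draw[<->] (2,-1)--(6.9,-1) node[right] {$u_{N_1+1}$};
\end{tikzpicture}
\caption{The unrealizable order on even cycles, drawn on the axis of edge lengths (not to scale). One edge is removed from each cycle $C_i$ and put into the bottom block $D$, whose longest length is $m$; the rest of $C_i$ is the block $B_i$, which begins at $m+u_i$. The probe cycle consists of $B_{\mathrm p}$ and $r_{\mathrm p}$. The cap cycle consists of $r_{\mathrm c}$ and edges of $D$.}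
\label{fig:even}
\end{figure}

\begin{proof}
Let $N_1=\lceil1+\ell\ln\ell\rceil$ and $N=N_1+1+\lceil2\ell\ln\ell\rceil$. Then $N+2\le3\ell\ln\ell+6$, so it suffices to show that the union of $N+2$ such cycles $C_1,\dots,C_N,C_{\mathrm p},C_{\mathrm c}$ is not universal. Pick edges $r_i\in C_i$, $r_{\mathrm p}\in C_{\mathrm p}$ and $r_{\mathrm c}\in C_{\mathrm c}$. The sets $B_i=C_i\setminus r_i$ and $B_{\mathrm p}=C_{\mathrm p}\setminus r_{\mathrm p}$ have odd size at most $\ell-1$. Let $D=(C_{\mathrm c}\setminus r_{\mathrm c})\cup\{r_1,\dots,r_N\}$, and suppose that the order
\[
D,\quad B_{\mathrm p},\quad B_1,\dots,B_{N_1},\quad r_{\mathrm p},\quad B_{N_1+1},\dots,B_N,\quad r_{\mathrm c}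
\]
is realized (Figure~\ref{fig:even}). Let $m$ be the longest length in $D$, let $\alpha_i$ and $\omega_i$ be the shortest and the longest length in $B_i$, and let $u_i=\alpha_i-m>0$.

\emph{Growth.} By Lemmas~\ref{lem:basic}(b) and~\ref{lem:odd}, $m\ge\lambda(r_i)\ge\alpha_i-(\ell-2)(\omega_i-\alpha_i)$, and therefore $u_i\le(\ell-1)(\omega_i-\alpha_i)$. For $i<N$ this yields $u_{i+1}>\omega_i-m=u_i+(\omega_i-\alpha_i)\ge\frac{\ell}{\ell-1}u_i$. By \eqref{eq:exp},
\begin{equation}\label{eq:growth}
u_j\ge e^{(j-i)/\ell}\,u_i\qquad(1\le i\le j\le N).
\end{equation}

\emph{The cap.} The edges of $C_{\mathrm c}\setminus r_{\mathrm c}$ lie in $D$, so Lemma~\ref{lem:basic}(b) gives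
\begin{equation}\label{eq:cap}
u_N<\alpha_N<\lambda(r_{\mathrm c})\le(\ell-1)m .
\end{equation}

\emph{The probe.} All lengths in $B_{\mathrm p}$ lie in the interval $(m,m+u_1)$. Let $\alpha_{\mathrm p}$ be the shortest of them. By Lemmas~\ref{lem:basic}(b) and~\ref{lem:odd} there is an odd integer $J\ge1$ with $|\lambda(r_{\mathrm p})-J\alpha_{\mathrm p}|\le(\ell-2)u_1$. The position of $r_{\mathrm p}$ in the order gives $m+u_{N_1}<\lambda(r_{\mathrm p})<m+u_{N_1+1}$.

Suppose $J=1$. Then $m+u_{N_1}<\lambda(r_{\mathrm p})\le\alpha_{\mathrm p}+(\ell-2)u_1<m+(\ell-1)u_1$. With \eqref{eq:growth} we get $e^{(N_1-1)/\ell}\le u_{N_1}/u_1<\ell$, so $N_1<1+\ell\ln\ell$, contrary to the choice of $N_1$.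

Suppose $J\ge3$. Then $3m-(\ell-2)u_1<\lambda(r_{\mathrm p})<m+u_{N_1+1}$, and since $u_1\le u_{N_1+1}$ we get $2m<(\ell-1)u_{N_1+1}$. By \eqref{eq:cap}, $u_N<(\ell-1)m<\ell^2u_{N_1+1}$. With \eqref{eq:growth} we get $e^{(N-N_1-1)/\ell}<\ell^2$, so $N-N_1-1<2\ell\ln\ell$, contrary to the choice of $N$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cycles}]
By Propositions~\ref{prop:odd} and~\ref{prop:even} the family has fewer than $4\ell\ln\ell+7$ members, and $7<9\ln3\le3\ell\ln\ell$.
\end{proof}

\section{Packing short cycles and the upper bound}\label{sec:upper}

It remains to find many edge-disjoint short cycles in a graph with $n$ vertices and $n+k$ edges. We measure the supply of cycles in a graph $H$ by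
\[
c(H)=|E(H)|-|V(H)|+(\text{number of components of }H),
\]
the dimension of the cycle space. Deleting an edge that lies on a cycle lowers $c$ by $1$, because the components do not change. Deleting an edge that lies on no cycle leaves $c$ unchanged, because one component splits into two.

The \emph{girth} of a graph is the length of a shortest cycle. We use the following bound.

\begin{theorem}[Alon, Hoory and Linial \cite{AHL}]\label{thm:moore}
A simple graph with average degree at least $d\ge2$ and girth $g$ has at least $1+d\sum_{i=0}^{j-1}(d-1)^i$ vertices if $g=2j+1$, and at least $2\sum_{i=0}^{j-1}(d-1)^i$ vertices if $g=2j$.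
\end{theorem}

Let $d>2$. A simple graph with $v$ vertices and average degree at least $d$ has more edges than vertices, so it has a cycle, and both bounds of Theorem~\ref{thm:moore} give $v\ge(d-1)^{j-1}$ with $j=\lfloor g/2\rfloor$; for odd $g$ even $v\ge(d-1)^j$. Hence
\begin{equation}\label{eq:girth}
g\le2\log_{d-1}v+2 .
\end{equation}

Two difficulties arise when $k$ is much smaller than $n$. The average degree is close to $2$, and the cycles that we seek have about $n/k$ edges, so deleting one of them might seem to lower $c$ by about $n/k$. Both are resolved by contracting the long paths through vertices of degree $2$. The contracted graph has minimum degree at least $3$, so it has cycles with $O(\ln n)$ edges, and deleting a whole path lowers $c$ by at most $1$. To keep the cycle short in the original graph, we first discard the few paths that are much longer than the average.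

\begin{lemma}\label{lem:packing}
Let $n\ge3$, and let $H$ be a simple graph with at most $n$ vertices, at most $2n$ edges, and $\mu=c(H)\ge2$. Then $H$ has a cycle $Z$ of length at most $\dfrac{48\,n\ln n}{\mu-1}$ with $c(H-Z)\ge\mu-6\ln n$, where $H-Z$ is obtained from $H$ by deleting the edges of $Z$.
\end{lemma}

\begin{proof}
\emph{Reduction to a multigraph of minimum degree $3$.} Choose one vertex in each component of $H$ and identify the chosen vertices. The graph remains simple with the same edges, and it has the same cycles because the new vertex separates the former components. In $H$ and in every graph obtained from $H$ by deleting edges, the identification lowers the numbers of vertices and of components equally, so $c$ is unchanged. We may therefore assume that $H$ is connected.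

Delete vertices of degree $1$ repeatedly until none is left. Each deletion removes one vertex and one edge and preserves connectivity and all cycles. The result $H_2$, the $2$-core of $H$, is connected, has minimum degree at least $2$, contains all cycles of $H$, and satisfies $|E(H_2)|-|V(H_2)|=\mu-1$. Call a vertex of degree at least $3$ in $H_2$ a \emph{branch vertex}. Branch vertices exist, since $\sum_x(\deg x-2)=2(\mu-1)>0$. As $H_2$ is connected, its edge set is partitioned into \emph{threads}: paths, possibly closed, whose ends are branch vertices and whose interior vertices have degree $2$ in $H_2$. Let $F$ be the multigraph on the branch vertices with one edge for each thread, and let $v'\le n$ and $e'$ be its numbers of vertices and edges. A thread with $w$ edges has $w-1$ interior vertices, so $e'-v'=\mu-1$. Degrees are preserved, with loops counted twice, so $2e'\ge3v'$. Together these give $v'\le2(\mu-1)$.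

\emph{The cycle.} Let the weight of an edge of $F$ be the number of edges of its thread. The total weight is at most $2n$, so fewer than $(\mu-1)/4$ edges of $F$ have weight greater than $8n/(\mu-1)$. Delete them. The remaining multigraph $F'$ has $v'$ vertices and at least $v'+\frac34(\mu-1)\ge\frac{11}8v'$ edges. If $F'$ has a loop or two parallel edges, it has a cycle with at most $2$ edges. Otherwise $F'$ is simple with average degree at least $\frac{11}4$, and by \eqref{eq:girth} it has a cycle with at most $2\log_{7/4}n+2$ edges. Since $\ln\frac74>\frac12$ and $\ln n>1$, this is at most $4\ln n+2\le6\ln n$. In either case $F'$ has a cycle with $q\le6\ln n$ edges. The corresponding $q$ threads form a cycle $Z$ of $H$ of length at most $q\cdot8n/(\mu-1)\le48\,n\ln n/(\mu-1)$.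

\emph{The loss in $c$.} Delete one edge from each of the $q$ threads of $Z$. This lowers $c$ by at most $q$. A cycle of $H$ lies in $H_2$, and if it uses an edge of a thread, it uses the whole thread, because the interior vertices have degree $2$ in $H_2$. So the remaining edges of the $q$ threads now lie on no cycle, and deleting them leaves $c$ unchanged. Hence $c(H-Z)\ge\mu-q\ge\mu-6\ln n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Let $n\ge3$ be so large that $n>8064(\ln n)^3$. Let $G$ be a universal graph with $n$ vertices and $n+k_0$ edges; we may assume $k_0\ge1$. Lemma~\ref{lem:packing} requires at most $2n$ edges, so we put $k=\min(k_0,n)$ and delete edges to obtain a graph $H_0$ with $n$ vertices and exactly $n+k\le2n$ edges. It is universal by Lemma~\ref{lem:basic}(a), and $c(H_0)\ge k+1$.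

Apply Lemma~\ref{lem:packing} repeatedly, each time deleting the edges of the cycle found. After $t$ steps the remaining graph $H_t$ has $c(H_t)\ge k+1-6t\ln n$. As long as $t\le k/(12\ln n)$ we have $c(H_t)-1\ge k/2>0$, so the integer $c(H_t)$ is at least $2$, and the lemma yields a further cycle, of length at most $96\,n\ln n/k$. This applies for $t=0,1,\dots,\lfloor k/(12\ln n)\rfloor$, so we obtain more than $k/(12\ln n)$ edge-disjoint cycles in $H_0$. Their lengths are at most $\ell=\lfloor\min(n,\,96\,n\ln n/k)\rfloor$, and $\ell\ge3$ because at least one such cycle exists. By Theorem~\ref{thm:cycles} and $\ln\ell\le\ln n$,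
\[
\frac{k}{12\ln n}<7\ell\ln\ell\le7\cdot\frac{96\,n\ln n}{k}\cdot\ln n,
\qquad\text{so}\qquad k^2<8064\,n(\ln n)^3 .
\]
If $k=n$, this says $n<8064(\ln n)^3$, contrary to the choice of $n$. So $k=k_0$, and since $8064<90^2$ we conclude that $k_0<90\sqrt n\,(\ln n)^{3/2}$.
\end{proof}

\begin{remark}
The three logarithms in the bound for $k^2$ have separate origins. One comes from the factor $\ln\ell$ in Theorem~\ref{thm:cycles}. The other two come from the number $q\le6\ln n$ of threads in Lemma~\ref{lem:packing}, which enters both the length of each cycle and the loss in $c$ caused by its removal.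
\end{remark}

\begin{thebibliography}{9}

\bibitem{AHL}
N.~Alon, S.~Hoory, N.~Linial,
\emph{The Moore bound for irregular graphs},
Graphs Combin. \textbf{18} (2002), 53--57.

\bibitem{MMRR}
Gerardo L.~Maldonado, Leonardo Mart\'inez-Sandoval, Miguel Raggi, Edgardo Rold\'an-Pensado,
\emph{Disconnected graphs and extremal bounds for realizable distance orders},
arXiv:2608.15853 (2026).

\end{thebibliography}
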